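
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Orbit polytopes with combinatorial symmetries that cannot be made affine}


\begin{abstract}
A conjecture from a paper of Friese and Ladisch says that for every full-dimensional orbit polytope $P(G,v)$ of a finite group $G\le\mathrm{GL}(d,\mathbb R)$ there is a point $v_0$ such that $P(G,v_0)$ has the same combinatorial type as $P(G,v)$ and all its combinatorial symmetries are affine. We show that the conjecture fails in every dimension $d\ge 8$. In our examples no polytope at all of the given combinatorial type has only affine combinatorial symmetries. We also show that the conjecture holds for $d\le 3$; for $d=3$ this uses a theorem of Mani.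
\end{abstract}

\section{The question and the results}

Let $G\le \mathrm{GL}(d,\mathbb R)$ be a finite group. The \emph{orbit polytope} of $G$ at $v\in\mathbb R^d$ is
\[
P(G,v)=\operatorname{conv}\{gv\mid g\in G\}\subset\mathbb R^d ,
\]
and it is \emph{full-dimensional} if it has dimension $d$. Averaging an inner product over $G$, we see that the orbit $Gv$ lies on a sphere for some inner product. So every point of $Gv$ is a vertex, and $G$ acts on $P(G,v)$ by linear symmetries, transitively on vertices.

An \emph{affine symmetry} of a polytope $P\subset\mathbb R^d$ is a bijection of $P$ that is the restriction of an affine map $\mathbb R^d\to\mathbb R^d$. A \emph{combinatorial symmetry} of $P$ is a permutation of its vertices that maps faces to faces, where a face is identified with its set of vertices. Two polytopes are \emph{combinatorially equivalent} if their face lattices are isomorphic; equivalently, if there is a bijection between their vertex sets under which the vertex sets of faces correspond. Equivalent polytopes have the same dimension. Every affine symmetry induces a combinatorial symmetry. We call a combinatorial symmetry \emph{affine} if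 it arises in this way.

The converse question is whether symmetries of the face lattice are visible geometrically. For a fixed polytope they need not be. Let $G$ be the dihedral group of order $6$ acting on $\mathbb R^2$, and let $v\neq 0$ lie neither on a mirror of $G$ nor on the bisector of two neighboring mirrors. Then $P(G,v)$ is a hexagon with $12$ combinatorial symmetries. Its affine symmetries fix the centroid $0$ of the vertices, so they form a finite group of linear maps that contains $G$. This group preserves some inner product. That inner product is $G$-invariant and hence, up to scaling, the standard one. So all affine symmetries are isometries, and since the hexagon is not equilateral, not all $12$ combinatorial symmetries are affine. But this is an accident of the choice of $v$: if we move $v$ to the bisector of two neighboring mirrors, then the hexagon becomes regular and all its combinatorial symmetries become affine. One may hope that this always works, that is, that among the orbit polytopes of $G$ of a given combinatorial type one can choose a most symmetric one that shows all symmetries. This is the following conjecture from \cite{FL}.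

\begin{conjecture}
Let $G\leq \mathrm{GL}(d,\mathbb{R})$ be finite and $P(G,v)$ a full-dimensional orbit polytope. Then there is a point $v_0\in\mathbb{R}^d$ such that $P(G,v)$ and $P(G,v_0)$ are combinatorially equivalent and such that all combinatorial symmetries of $P(G,v_0)$ are affine symmetries of $P(G,v_0)$.
\end{conjecture}

We show that the conjecture is false. Let $\omega=e^{2\pi i/3}$, and index the coordinates of $\mathbb C^4=\mathbb R^8$ by $j\in\mathbb Z/4$. Let $G=C_3\wr C_4\le\mathrm{GL}(8,\mathbb R)$ be the group of order $324$ generated by
\begin{itemize}
\item $\varepsilon_j$ ($j\in\mathbb Z/4$): multiplication of the $j$-th coordinate by $\omega$;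
\item $\beta$: the cyclic shift, $(\beta x)_{j+1}=x_j$.
\end{itemize}
Fix $0<\delta<\pi/12$ and put $\eta=\pi/3-\delta$. Then $\eta\in(\pi/4,\pi/3)$ and $\frac12<\cos\eta<\frac1{\sqrt2}$, so that we can choose $\rho$ with
\begin{equation}\label{eq:range}
\cos\eta<\rho<\frac1{2\cos\eta}.
\end{equation}
For example, $\delta=\pi/18$ and $\rho=7/10$ will do, since $\cos 50^\circ\approx0.643$ and $1/(2\cos 50^\circ)\approx 0.778$. Finally let
\begin{equation}\label{eq:v}
v=(1,\ \rho e^{i\delta},\ 0,\ \rho e^{i\delta}),\qquad P=P(G,v).
\end{equation}

\begin{theorem}\label{thm:main}
$P$ is a full-dimensional orbit polytope in $\mathbb R^8$, and no polytope combinatorially equivalent to $P$ (orbit polytope or not) has the property that all its combinatorial symmetries are affine symmetries. In particular the conjecture is false.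
\end{theorem}

\begin{theorem}\label{thm:higher}
For every $d\ge 8$ there are a finite group $G_d\le\mathrm{GL}(d,\mathbb R)$ and a full-dimensional orbit polytope $P(G_d,v_d)$ such that no polytope combinatorially equivalent to it has only affine combinatorial symmetries.
\end{theorem}

\begin{theorem}\label{thm:low}
The conjecture is true for $d\le3$.
\end{theorem}

For $d=3$ we use Mani's theorem \cite{Mani} that every $3$-polytope is combinatorially equivalent to one all of whose combinatorial symmetries are induced by isometries. Theorem~\ref{thm:higher} says that nothing of this kind holds in dimension $d\ge8$, even for orbit polytopes and with affine maps in place of isometries. We do not settle the conjecture for $4\le d\le 7$.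

The idea behind Theorem~\ref{thm:main} is as follows. In each coordinate plane the vertices of $P$ project to the origin and to the vertices of two triangles, one of which is twisted against the other by the angle $\delta$. Besides $G$, the polytope has combinatorial symmetries $\tau_j$ that act as a reflection on the labels of both triangles in the $j$-th plane. If these are affine, then the twist must be $\pi/3$ up to sign. On the other hand, $P$ has two faces that encode inequalities on the triangles, and these are incompatible with such a twist.

Section~\ref{sec:idea} explains this on a $3$-dimensional model. Section~\ref{sec:P} describes the faces of $P$ that we need and finds the symmetries $\tau_j$, and Section~\ref{sec:proof} proves Theorem~\ref{thm:main}. Sections~\ref{sec:higher} and~\ref{sec:low} contain the proofs of Theorems~\ref{thm:higher} and~\ref{thm:low}.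

\section{Two twisted triangles}\label{sec:idea}

\subsection{Normals and a piecewise linear reflection}

Linear maps are always $\mathbb R$-linear. We use the inner product $\langle c,z\rangle=\mathrm{Re}(\overline c z)$ on $\mathbb C$. For a polytope $Q\subset\mathbb C$, the support function is $h_Q(c)=\max_{z\in Q}\langle c,z\rangle$. The normal cone of a vertex $z$ of $Q$ is the set of all $c$ for which $\langle c,\cdot\rangle$ attains this maximum at $z$. On this cone $h_Q(c)=\langle c,z\rangle$, so $h_Q$ is linear there.

In this section we allow any $0<\delta<2\pi/3$ and $\rho>0$, and put $\eta=\pi/3-\delta$. Consider the triangles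
\[
Q_1=\operatorname{conv}\{\omega^k\mid k\in\mathbb Z/3\},\qquad
Q_2=\operatorname{conv}\{\rho e^{i\delta}\omega^l\mid l\in\mathbb Z/3\}
\]
with support functions $h_1,h_2$. We call $k$ and $l$ the \emph{labels} of their vertices. Let
\[
a_k=e^{i(2k+1)\pi/3},\qquad b_k=e^{i\delta}a_k\qquad(k\in\mathbb Z/3).
\]
Then $a_k$ is the outer unit normal of the edge of $Q_1$ with labels $k,k+1$, and $b_k$ that of the edge of $Q_2$ with labels $k,k+1$. The normal cones of the vertices with label $k$ of $Q_1$ and label $l$ of $Q_2$ are
\[
N_1(k)=\operatorname{cone}(a_{k-1},a_k),\qquad N_2(l)=\operatorname{cone}(b_{l-1},b_l).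
\]
The vertex of $Q_2$ with label $k$ makes the angle $|\eta|<\pi/3$ with $a_k$, and so does the vertex of $Q_1$ with label $k+1$ with $b_k$. Since the vertices of a triangle $Q_i$ have directions $2\pi/3$ apart, these are the maximizing vertices, and hence for all $k$
\begin{equation}\label{eq:values}
h_1(a_k)=\tfrac12,\qquad h_2(a_k)=\rho\cos\eta,\qquad h_1(b_k)=\cos\eta,\qquad h_2(b_k)=\tfrac{\rho}{2}.
\end{equation}

In counterclockwise order the six normals are $a_0,b_0,a_1,b_1,a_2,b_2$. Consecutive ones enclose the angles $\delta$ and $2\pi/3-\delta$ alternately. Both are positive and less than $\pi$, so the six rays divide the plane into six convex cones (Figure~\ref{fig:fan}). Each of these cones lies in a single $N_1(k)$ and a single $N_2(l)$, so $h_1$ and $h_2$ are linear on it.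

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\begin{scope}
\draw[thick] (0:1.7)--(120:1.7)--(240:1.7)--cycle;
\draw[dashed] (14:1.19)--(134:1.19)--(254:1.19)--cycle;
\node[right] at (0:1.7) {$\omega^0$};
\node[above] at (120:1.7) {$\omega^1$};
\node[below] at (240:1.7) {$\omega^2$};
\node at (20:1.6) {$0$};
\node at (140:1.4) {$1$};
\node at (262:1.45) {$2$};
\end{scope}
\begin{scope}[xshift=6.5cm]
\draw[thick] (0,0)--(60:1.8);
\draw[thick] (0,0)--(180:1.8);
\draw[thick] (0,0)--(300:1.8);
\draw[dashed] (0,0)--(74:1.8);
\draw[dashed] (0,0)--(194:1.8);
\draw[dashed] (0,0)--(314:1.8);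
\node at (57:2.1) {$a_0$};
\node at (77:2.1) {$b_0$};
\node at (177:2.1) {$a_1$};
\node at (197:2.1) {$b_1$};
\node at (297:2.1) {$a_2$};
\node at (317:2.1) {$b_2$};
\end{scope}
\end{tikzpicture}
\caption{Left: the triangles $Q_1$ (solid) and $Q_2$ (dashed, vertices marked by their labels $0,1,2$), twisted by a small angle $\delta$. Right: their six edge normals. The map $\psi$ of Lemma~\ref{lem:psi} fixes $a_1$ and $b_2$, exchanges $a_0$ with $a_2$ and $b_0$ with $b_1$, and is linear on each of the six cones. It exchanges narrow cones and wide cones, so it is not a reflection of the plane.}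
\label{fig:fan}
\end{figure}

The cyclic arrangement of these six rays has more symmetry than the two triangles have together. The rotation by $2\pi/3$ comes from the triangles. But there is also a reversal of the cyclic order that maps each $a$ to an $a$ and each $b$ to a $b$.

\begin{lemma}\label{lem:psi}
There is a unique map $\psi\colon\mathbb C\to\mathbb C$ that is linear on each of the six cones and satisfies
\[
\psi(a_k)=a_{-1-k},\qquad \psi(b_k)=b_{1-k}\qquad (k\in\mathbb Z/3).
\]
It is a bijection with $\psi^2=\mathrm{id}$, and
\[
h_1\circ\psi=h_1,\quad h_2\circ\psi=h_2,\quad \psi(N_1(k))=N_1(-k),\quad \psi(N_2(l))=N_2(-1-l).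
\]
\end{lemma}

\begin{proof}
Number the rays through $a_0,b_0,a_1,b_1,a_2,b_2$ by $0,\dots,5$, so that $a_k$ has number $2k$ and $b_k$ has number $2k+1$ modulo $6$. The prescription sends $2k$ to $-2-2k$ and $2k+1$ to $3-2k$; that is, $i\mapsto 4-i$ modulo $6$. So consecutive rays go to consecutive rays, each of the six cones is mapped linearly onto another one, and the definitions agree on common rays. Thus $\psi$ is well defined, and it is unique because a linear map on a cone is determined on the bounding rays. It is its own inverse because $i\mapsto4-i$ is.

On each cone, $h_1\circ\psi$ and $h_1$ are linear, and they agree on the two bounding rays because, by \eqref{eq:values}, $h_1$ has the same value at all $a_k$ and the same value at all $b_k$. So $h_1\circ\psi=h_1$, and in the same way $h_2\circ\psi=h_2$. Finally, $N_1(k)$ is the union of the two cones between $a_{k-1}$ and $a_k$; it goes to the union of the two cones between $a_{-k}$ and $a_{-1-k}$, which is $N_1(-k)$. The union $N_2(l)$ of the two cones between $b_{l-1}$ and $b_l$ goes to that between $b_{2-l}$ and $b_{1-l}$, which is $N_2(2-l)=N_2(-1-l)$.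
\end{proof}

For $\delta=0$ there is no such map, since $a_0=b_0$ would have to go both to $a_2$ and to $b_1=a_1$. Moreover, $\psi$ is linear only if $\delta=\pi/3$. Indeed, complex conjugation is the only linear map with $a_k\mapsto a_{-1-k}$ for all $k$, and it sends $b_k$ to $e^{-i\delta}a_{-1-k}$, whereas $b_{1-k}=e^{i\delta}\omega^2a_{-1-k}$. The two agree if and only if $e^{2i\delta}=\omega$.

\subsection{The model: an antiprism}

Place the two triangles at different heights and let
\[
A=\operatorname{conv}\bigl(\{(\omega^k,0)\}\cup\{(\rho e^{i\delta}\omega^l,1)\}\bigr)\subset\mathbb C\times\mathbb R .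
\]
The functional $(z,u)\mapsto\langle c,z\rangle+tu$ has maximum $h_1(c)$ on the bottom triangle, attained at the labels $k$ with $c\in N_1(k)$, and maximum $h_2(c)+t$ on the top triangle, attained at the labels $l$ with $c\in N_2(l)$. By Lemma~\ref{lem:psi}, replacing $(c,t)$ by $(\psi(c),t)$ changes neither maximum, and it replaces $k$ by $-k$ and $l$ by $-1-l$. So the permutation
\[
\tau\colon\quad k\mapsto -k \ \text{ (bottom)},\qquad l\mapsto -1-l\ \text{ (top)}
\]
of the vertices is a combinatorial symmetry of $A$, whatever the twist $\delta\in(0,2\pi/3)$ is. We call it the \emph{hidden symmetry}. It can also be seen directly: the lateral facets are the triangles with bottom labels $k,k+1$ and top label $k$, and those with bottom label $l+1$ and top labels $l,l+1$. So $A$ is a combinatorial octahedron.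

For which twists is $\tau$ affine? Suppose that it is, and write $w=\rho e^{i\delta}$. The affine map $\tau$ maps each of the two triangles to itself, so it preserves heights and fixes the centroids $(0,0)$ and $(0,1)$ of the triangles. On the bottom triangle it agrees with $(z,u)\mapsto(\overline z,u)$, and so does it at $(0,1)$. Hence $\tau(z,u)=(\overline z,u)$. The condition $\overline w=\omega^{-1}w$ at the top label $l=0$ now says
\[
w=\pm|w|\,e^{i\pi/3},
\]
and since $0<\delta<2\pi/3$, the sign is $+$ and $\delta=\pi/3$, that is, $\eta=0$. \emph{Within this family, the hidden symmetry can be made affine, but only at the price of changing the twist to $\pi/3$.}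

\subsection{How to forbid this}\label{sub:forbid}

For the antiprism nothing prevents us from changing the twist. So we look for a polytope that has the hidden symmetry and whose face lattice, in addition, remembers that the twist is far from $\pi/3$. By \eqref{eq:values}, the two inequalities
\begin{equation}\label{eq:two}
h_2(a_k)<h_1(a_k),\qquad h_1(b_k)<2\,h_2(b_k)
\end{equation}
say that $\rho\cos\eta<\frac12$ and $\cos\eta<\rho$. Together they are \eqref{eq:range}, as $\cos\eta>0$, and they force $\cos^2\eta<\frac12$, which is violated at $\eta=0$. This suggests building an orbit polytope in which each of the inequalities \eqref{eq:two} is recorded by a face.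

In an orbit polytope all vertices play the same role, so each vertex has to involve both triangles, and a coordinate plane has to see $Q_1$ in some vertices and $Q_2$ in others. A factor $2$ as in \eqref{eq:two} can arise if a functional with two nonzero coordinates $c_0,c_2$ meets, in one vertex, two copies of $Q_2$ and, in another, one copy of $Q_1$ together with a zero coordinate. This is the arrangement \eqref{eq:v}: along the $4$-cycle of coordinates, a vertex of $Q_1$, two neighboring vertices of $Q_2$, and $0$ at the opposite place.

\section{The polytope $P$}\label{sec:P}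

From now on $\delta,\eta,\rho,G,v,P$ are as in Section~1, and we keep the notation $h_1,h_2,a_k,b_k,N_1,N_2,\psi$ of Section~\ref{sec:idea} for these parameters. We use the inner product $\langle c,x\rangle=\mathrm{Re}\sum_j\overline{c_j}x_j$ on $\mathbb C^4$.

\subsection{Vertices and faces}

The orbit $Gv$ consists of the points
\[
x(s;k,l,m)=\beta^s\varepsilon_0^k\varepsilon_1^l\varepsilon_3^m v,\qquad s\in\mathbb Z/4,\quad k,l,m\in\mathbb Z/3,
\]
whose coordinates are
\[
\text{at }s:\ \omega^k;\qquad \text{at }s+1:\ \rho e^{i\delta}\omega^l;\qquad\text{at }s-1:\ \rho e^{i\delta}\omega^m;\qquad\text{at }s+2:\ 0.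
\]
The position of the zero coordinate determines $s$, so these $4\cdot27=108$ points are distinct. They have the same norm, and so all are vertices of $P$. We call $k,l,m$ the \emph{labels} of the vertex at the coordinates $s,s+1,s-1$; there is no label at $s+2$. In terms of labels, $\varepsilon_j$ adds $1$ to the label at $j$, if there is one, and $\beta$ replaces $s$ by $s+1$ and keeps $k,l,m$.

The differences $v-\varepsilon_0v$ and $\varepsilon_0v-\varepsilon_0^2v$ have $0$-th coordinates $1-\omega$ and $\omega-\omega^2$ and vanish elsewhere, so they span the $0$-th coordinate plane over $\mathbb R$. Applying $\beta$, we get all four coordinate planes. So $P$ is full-dimensional.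

Let $c\in\mathbb C^4$. The maximum of $\langle c,\cdot\rangle$ over the vertices with given $s$ is
\[
f_s(c)=h_1(c_s)+h_2(c_{s+1})+h_2(c_{s-1}),
\]
since the three labels can be chosen independently. Let $F(c)$ be the vertex set of the face of $P$ on which $\langle c,\cdot\rangle$ is maximal. Then $x(s;k,l,m)\in F(c)$ if and only if
\begin{equation}\label{eq:face}
f_s(c)=\max_t f_t(c),\qquad c_s\in N_1(k),\quad c_{s+1}\in N_2(l),\quad c_{s-1}\in N_2(m).
\end{equation}
Every nonempty face is of this form, including $P$ itself with $c=0$.

\subsection{Hidden symmetries}

For $j\in\mathbb Z/4$ let $\tau_j$ be the permutation of the vertices of $P$ that changes only the label at coordinate $j$, and does nothing if there is none: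
\[
k\mapsto -k\ \text{ if } j=s,\qquad l\mapsto -1-l\ \text{ if } j=s+1,\qquad m\mapsto -1-m\ \text{ if } j=s-1.
\]

\begin{proposition}\label{prop:tau}
Each $\tau_j$ is a combinatorial symmetry of $P$, and, as permutations of the vertices,
\begin{equation}\label{eq:rel}
\begin{gathered}
\varepsilon_j^3=1,\qquad \varepsilon_i\varepsilon_j=\varepsilon_j\varepsilon_i,\qquad \beta^4=1,\qquad \beta\varepsilon_j\beta^{-1}=\varepsilon_{j+1},\\
\tau_j^2=1,\qquad \tau_j\varepsilon_j\tau_j=\varepsilon_j^{-1},\qquad \tau_j\varepsilon_i=\varepsilon_i\tau_j\ (i\neq j).
\end{gathered}
\end{equation}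
\end{proposition}

\begin{proof}
Let $\Psi_j\colon\mathbb C^4\to\mathbb C^4$ apply $\psi$ to the $j$-th coordinate and fix the others. Since $h_1\circ\psi=h_1$ and $h_2\circ\psi=h_2$, we have $f_s(\Psi_jc)=f_s(c)$ for all $s$. By the behavior of the normal cones in Lemma~\ref{lem:psi}, a vertex satisfies \eqref{eq:face} for $c$ if and only if its image under $\tau_j$ satisfies \eqref{eq:face} for $\Psi_jc$. So $F(\Psi_jc)=\tau_j(F(c))$, and $\tau_j$ maps faces to faces.

Of the relations, only $\tau_j\varepsilon_j\tau_j=\varepsilon_j^{-1}$ needs a computation. On a label $k$ it reads $k\mapsto-k\mapsto1-k\mapsto k-1$, and on a label $l$ (or $m$) it reads $l\mapsto-1-l\mapsto-l\mapsto l-1$.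
\end{proof}

\subsection{Two faces}

\begin{proposition}\label{prop:faces}
The following are vertex sets of faces of $P$; labels without restriction are arbitrary.
\begin{align*}
\Phi_1&=\{x(0;k,l,m)\mid k\in\{0,1\}\},\\
\Phi_2&=\{x(0;1,l,m)\}\cup\{x(1;k,l,m)\mid l,m\in\{0,1\}\}\cup\{x(3;k,l,m)\mid l,m\in\{0,1\}\}.
\end{align*}
\end{proposition}

\begin{proof}
\emph{$\Phi_1$.} Let $c=(a_0,0,0,0)$. By \eqref{eq:values},
\[
f_0=h_1(a_0)=\tfrac12,\qquad f_1=f_3=h_2(a_0)=\rho\cos\eta,\qquad f_2=0,
\]
and $\rho\cos\eta<\frac12$ by the right-hand inequality in \eqref{eq:range}. So only $s=0$ is maximal. Moreover, $a_0\in N_1(k)$ exactly for $k\in\{0,1\}$, and $l,m$ are unrestricted because $c_1=c_3=0$. Hence $F(c)=\Phi_1$.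

\emph{$\Phi_2$.} Let $c=(b_0,0,\zeta b_0,0)$ with $\zeta=\frac{2\cos\eta}{\rho}-1$. The left-hand inequality in \eqref{eq:range} gives $\zeta<1$. Since $\cos\eta>\frac12$, we have $\rho<\frac1{2\cos\eta}<1<2\cos\eta$, so $\zeta>0$. Hence
\[
f_0=h_1(b_0)=\cos\eta,\quad f_2=\zeta h_1(b_0)=\zeta\cos\eta<\cos\eta,\quad f_1=f_3=(1+\zeta)h_2(b_0)=(1+\zeta)\tfrac\rho2=\cos\eta .
\]
So exactly $s=0,1,3$ are maximal. For $s=0$, the vector $b_0=e^{i(\pi/3+\delta)}$ lies in the interior of $N_1(1)=\operatorname{cone}(e^{i\pi/3},e^{i\pi})$, so $k=1$, while $l,m$ are free. For $s=1$ and $s=3$, the labels $l,m$ are those at the coordinates $0$ and $2$ (in some order), and each of $b_0,\zeta b_0$ lies in $N_2(l)$ exactly for $l\in\{0,1\}$; the label $k$ at coordinate $s$ is free. Hence $F(c)=\Phi_2$.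
\end{proof}

The face $\Phi_1$ records the first inequality in \eqref{eq:two}. The face $\Phi_2$ records the second one: $f_0=f_1$ means $h_1(b_0)=(1+\zeta)h_2(b_0)$, and $f_2<f_0$ means $\zeta<1$. Without the zero coordinate in $v$, the entry $\zeta b_0$ would also have contributed to $f_0$.

\section{No realization with affine symmetries}\label{sec:proof}

Let $\Gamma$ be the group of permutations of the vertices of $P$ generated by $\beta$ and all $\varepsilon_j$ and $\tau_j$. By Proposition~\ref{prop:tau} it consists of combinatorial symmetries of $P$. If $P_0$ is combinatorially equivalent to $P$, then we fix an equivalence and write $y(s;k,l,m)$ for the vertex of $P_0$ corresponding to $x(s;k,l,m)$. Via this bijection $\Gamma$ acts on $P_0$ by combinatorial symmetries. As $P$ is full-dimensional by Section~\ref{sec:P}, Theorem~\ref{thm:main} follows from the following proposition.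

\begin{proposition}\label{prop:main}
Let $P_0$ be a polytope combinatorially equivalent to $P$. Then not all elements of $\Gamma$ act on $P_0$ as affine symmetries.
\end{proposition}

To prove this, we suppose that all elements of $\Gamma$ are affine on $P_0$. Restricting to the affine hull of $P_0$ and translating, we may assume that $P_0\subset\mathbb R^8$ is full-dimensional and that the centroid of its vertices is $0$. As the vertices span $\mathbb R^8$ affinely, each element of $\Gamma$ is induced by a unique affine map of $\mathbb R^8$. By uniqueness, these maps compose in the same way as the permutations, and they fix the centroid $0$. So $\Gamma$ acts faithfully and linearly on $\mathbb R^8$, and \eqref{eq:rel} holds for the linear maps. We use the same letters for them, and we fix a $\Gamma$-invariant inner product.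

The proof has three parts: we determine the representation, then the $\tau_j$ fix the phases of the coordinates of the vertices, and finally $\Phi_2$ and $\Phi_1$ give inequalities that contradict each other.

\subsection{The representation}

We do not know in advance how $\Gamma$ acts on $\mathbb R^8$. Even if $P_0$ happens to be an orbit polytope of $G$, the chosen equivalence need not respect the actions of $G$. Our first task is to show that $\beta$ and the $\varepsilon_j$ nevertheless act as in Section~1. The relations \eqref{eq:rel} do most of this: because of $\tau_j$, the eigenvalues $\omega$ and $\omega^{-1}$ of $\varepsilon_j$ are equally frequent, and so subspaces on which several $\varepsilon_j$ act nontrivially tend to be too large to fit into dimension $8$.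

Let $p_j=\frac13(1+\varepsilon_j+\varepsilon_j^2)$, the orthogonal projection onto the fixed space of $\varepsilon_j$. The $p_j$ commute with each other. For $S\subseteq\mathbb Z/4$ let
\[
U_S=\{x\in\mathbb R^8\mid \varepsilon_jx=x\text{ for }j\notin S,\ \ p_jx=0\text{ for }j\in S\}.
\]
This is the image of the orthogonal projection $\prod_{j\notin S}p_j\prod_{j\in S}(1-p_j)$. Expanding $1=\prod_j(p_j+(1-p_j))$, we see that $\mathbb R^8=\bigoplus_SU_S$, an orthogonal sum. By \eqref{eq:rel}, $\varepsilon_i$ and $\tau_i$ commute with all $p_j$ (note $\tau_jp_j\tau_j=p_j$), and $\beta p_j\beta^{-1}=p_{j+1}$. So each $U_S$ is invariant under all $\varepsilon_i,\tau_i$, and $\beta U_S=U_{S+1}$.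

\begin{lemma}\label{lem:dim}
The dimension of $U_S$ is divisible by $2^{|S|}$.
\end{lemma}

\begin{proof}
For $j\in S$, the map $\varepsilon_j$ satisfies $\varepsilon_j^3=1$ and has no nonzero fixed vector in $U_S$, so its eigenvalues on $U_S\otimes\mathbb C$ are among $\omega^{\pm1}$. Decompose $U_S\otimes\mathbb C$ into the $2^{|S|}$ joint eigenspaces (possibly zero) of the commuting maps $\varepsilon_j$, $j\in S$. By \eqref{eq:rel}, $\tau_j$ interchanges the eigenvalues $\omega$ and $\omega^{-1}$ of $\varepsilon_j$ and keeps the eigenvalues of the other $\varepsilon_i$. So the $\tau_j$, $j\in S$, permute the joint eigenspaces transitively, and these have equal dimensions.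
\end{proof}

\begin{lemma}\label{lem:rep}
We have $\mathbb R^8=Y_0\oplus Y_1\oplus Y_2\oplus Y_3$ orthogonally, where $Y_j=U_{\{j\}}$ has dimension $2$.
\end{lemma}

\begin{proof}
Suppose that $U_S\ne0$ for some $S$ with $|S|\ge2$. All shifts of $S$ have spaces of the same dimension, and by Lemma~\ref{lem:dim} we get
\begin{itemize}
\item at least $16$ dimensions if $|S|=4$,
\item at least $4\cdot8$ dimensions if $|S|=3$ (four shifts),
\item at least $4\cdot4$ dimensions if $S$ is a shift of $\{0,1\}$ (four shifts).
\end{itemize}
Each of these exceeds $8$. There remains the case of $\{0,2\}$ and $\{1,3\}$, where the two spaces have equal dimension at least $4$, so that $\mathbb R^8=U_{\{0,2\}}\oplus U_{\{1,3\}}$. This case is not excluded by dimensions, and here we look at a vertex. The vertex $y=y(0;0,0,0)$ has no label at $2$ and so is fixed by $\varepsilon_2$. As $\varepsilon_2$ has no nonzero fixed vector in $U_{\{0,2\}}$, the component of $y$ in this space vanishes, so $y\in U_{\{1,3\}}$. But then $\varepsilon_0y=y$, whereas $\varepsilon_0y=y(0;1,0,0)\neq y$, a contradiction.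

So $\mathbb R^8=U_\varnothing\oplus Y_0\oplus Y_1\oplus Y_2\oplus Y_3$. As $\varepsilon_j\ne1$ acts trivially on all summands except $Y_j$, we have $Y_j\ne0$. The $Y_j$ have the same dimension, since $\beta$ permutes them, and it is even by Lemma~\ref{lem:dim}. So it is $2$, and $U_\varnothing=0$.
\end{proof}

On $Y_j$, the map $\varepsilon_j$ is orthogonal, of order $3$ and without nonzero fixed vectors, so it is a rotation of order $3$. On $Y_i$ with $i\ne j$ it is trivial. Identify $Y_0$ isometrically with $\mathbb C$ so that $\varepsilon_0$ is multiplication by $\omega$, and identify $Y_j$ with $\mathbb C$ via $\beta^j\colon Y_0\to Y_j$; this is consistent since $\beta^4=1$. Then $\mathbb R^8=\mathbb C^4$ with inner product $\mathrm{Re}\sum_j\overline{c_j}x_j$, and $\varepsilon_j,\beta$ act as in Section~1.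

Write $y(0;0,0,0)=(w_0,w_1,w_2,w_3)$. This vertex is fixed by $\varepsilon_2$ but not by $\varepsilon_0,\varepsilon_1,\varepsilon_3$. So $w_2=0$ and $w_0,w_1,w_3\ne0$. Since $y(s;k,l,m)=\beta^s\varepsilon_0^k\varepsilon_1^l\varepsilon_3^m\,y(0;0,0,0)$, the vertex $y(s;k,l,m)$ has coordinates
\begin{equation}\label{eq:coord}
\text{at }s:\ \omega^kw_0;\qquad \text{at }s+1:\ \omega^lw_1;\qquad \text{at }s-1:\ \omega^mw_3;\qquad\text{at }s+2:\ 0.
\end{equation}

\subsection{The phases}

As in the antiprism, the hidden symmetry now fixes the twist up to sign. The space $Y_0$ is invariant under $\tau_0$, which is orthogonal and conjugates multiplication by $\omega$ on $Y_0$ to its inverse. So on $Y_0$ it has the form $z\mapsto u\overline z$ with $|u|=1$. We compare the $0$-th coordinates of vertices and of their images under $\tau_0$; recall that $\tau_0$ respects the decomposition of Lemma~\ref{lem:rep}.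
\begin{itemize}
\item $\tau_0$ fixes $y(0;0,0,0)$, so $\tau_0w_0=w_0$.
\item $\tau_0$ maps $y(3;0,0,0)$ to $y(3;0,-1,0)$, as coordinate $0$ is $s+1$. So $\tau_0w_1=\omega^{-1}w_1$.
\item $\tau_0$ maps $y(1;0,0,0)$ to $y(1;0,0,-1)$, as coordinate $0$ is $s-1$. So $\tau_0w_3=\omega^{-1}w_3$.
\end{itemize}
Multiplying the identification $Y_0\cong\mathbb C$, and with it all $Y_j\cong\mathbb C$, by the same number of absolute value $1$, we may assume $w_0=r>0$. Then $u=1$, and $\overline{w_j}=\omega^{-1}w_j$ for $j=1,3$ gives
\begin{equation}\label{eq:phase}
w_1=\pm r_1e^{i\pi/3},\qquad w_3=\pm r_3e^{i\pi/3},\qquad r_1,r_3>0,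
\end{equation}
with signs that may a priori be different.

\subsection{The face $\Phi_2$}

The signs and the sizes are controlled by the faces $\Phi_1$ and $\Phi_2$. We use that if a functional attains its maximum on a triangle exactly along an edge, then its direction is known:

\smallskip
\noindent $(*)$ \emph{Let $w\in\mathbb C$, $w\ne0$. If $\mathrm{Re}(\overline c\,\omega^lw)$ takes equal values for $l=0,1$ and a smaller value for $l=2$, then $c$ is a positive multiple of $e^{i\pi/3}w$.}
\smallskip

\noindent Indeed, $c$ is orthogonal to $w(1-\omega)$, so $c=\lambda w(1+\omega)=\lambda e^{i\pi/3}w$ with $\lambda\in\mathbb R$. The three values are $\frac\lambda2|w|^2,\frac\lambda2|w|^2,-\lambda|w|^2$, so $\lambda>0$.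

Let $c'$ be a vector such that $\langle c',\cdot\rangle$ attains its maximum $M$ over the vertices of $P_0$ exactly at the vertices corresponding to $\Phi_2$. In $\Phi_2$ the labels at the coordinates $1$ and $3$ are unrestricted, so $\Phi_2$ is invariant under $\varepsilon_1$ and $\varepsilon_3$. For $g\in\langle\varepsilon_1,\varepsilon_3\rangle$ the vector $gc'$ therefore has the same property with the same $M$, and so has the average of all $gc'$. So we may assume that $c'$ is fixed by $\varepsilon_1$ and $\varepsilon_3$, that is, $c'=(c'_0,0,c'_2,0)$. By \eqref{eq:coord}, $\langle c',\cdot\rangle$ has the following values on the vertices $y(s;k,l,m)$: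
\begin{align*}
s=0:&\quad \mathrm{Re}(\overline{c'_0}\,\omega^kr), &
s=3:&\quad \mathrm{Re}(\overline{c'_0}\,\omega^lw_1)+\mathrm{Re}(\overline{c'_2}\,\omega^mw_3),\\
s=2:&\quad \mathrm{Re}(\overline{c'_2}\,\omega^kr), &
s=1:&\quad \mathrm{Re}(\overline{c'_2}\,\omega^lw_1)+\mathrm{Re}(\overline{c'_0}\,\omega^mw_3).
\end{align*}

For $s=3$ and $s=1$ the value is $M$ exactly if $l,m\in\{0,1\}$, and smaller otherwise. We vary one of the labels $l,m$ and keep the other one $0$. By $(*)$, $c'_0$ is a positive multiple of $e^{i\pi/3}w_1$ (from $s=3$) and of $e^{i\pi/3}w_3$ (from $s=1$), and $c'_2$ is a positive multiple of $e^{i\pi/3}w_1$ (from $s=1$). So the signs in \eqref{eq:phase} are equal, say to $\epsilon\in\{\pm1\}$, and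
\[
c'_0=\epsilon\lambda\omega,\qquad c'_2=\epsilon\mu\omega,\qquad \lambda,\mu>0 .
\]
The value at $s=0$ is $\epsilon\lambda r\,\mathrm{Re}(\omega^{k-1})$, and it must be maximal exactly for $k=1$. If $\epsilon=-1$, then $k=1$ gives the minimum $-\lambda r$, a contradiction. So $\epsilon=1$, and
\[
w_1=r_1e^{i\pi/3},\qquad w_3=r_3e^{i\pi/3},\qquad M=\lambda r .
\]
The vertices with $s=2$ and $k=1$ have value $\mu r$ and are not in $\Phi_2$, so $\mu r<M$, that is, $\mu<\lambda$. Finally, the vertices with $s=1$, $l=m=0$ are in $\Phi_2$. As $\mathrm{Re}(\omega^{-1}e^{i\pi/3})=\frac12$, this gives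
\begin{equation}\label{eq:six}
\lambda r=M=\tfrac12(\mu r_1+\lambda r_3).
\end{equation}
This is what is left of the second inequality in \eqref{eq:two}: since $\mu<\lambda$, at least one of $r_1,r_3$ is larger than $r$.

\subsection{The face $\Phi_1$ and the end of the proof}

The set $\Phi_1$ is invariant under $\varepsilon_1,\varepsilon_2,\varepsilon_3$. As before, by averaging we find a vector $c''=(c''_0,0,0,0)$ such that $\langle c'',\cdot\rangle$ is maximal exactly at the vertices of $P_0$ corresponding to $\Phi_1$. On the vertices with $s=0$ its value is $\mathrm{Re}(\overline{c''_0}\,\omega^kr)$, equal for $k=0,1$ and smaller for $k=2$. By $(*)$ with $w=r$, we have $c''_0=te^{i\pi/3}$ with $t>0$, and the maximum is $\frac12tr$. The vertices with $s=3$, $l=0$ have $0$-th coordinate $w_1=r_1e^{i\pi/3}$ and hence value $tr_1$. The vertices with $s=1$, $m=0$ have $0$-th coordinate $w_3=r_3e^{i\pi/3}$ and hence value $tr_3$. None of these vertices is in $\Phi_1$, so $r_1,r_3<\frac12r$. Together with $\mu<\lambda$ we obtain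
\[
\tfrac12(\mu r_1+\lambda r_3)<\tfrac14(\mu+\lambda)r<\tfrac12\lambda r<\lambda r,
\]
which contradicts \eqref{eq:six}. This proves Proposition~\ref{prop:main} and Theorem~\ref{thm:main}. \qed

\begin{remark}
The hidden symmetries cannot be dispensed with. All elements of $G$ are linear on $P$ itself, and $P$ has the faces $\Phi_1$ and $\Phi_2$. It is the phases \eqref{eq:phase}, forced by the $\tau_j$, that are incompatible with the two faces.
\end{remark}

\section{All dimensions $d\ge8$}\label{sec:higher}

\begin{proof}[Proof of Theorem~\ref{thm:higher}]
Let $d=8+q$, let $G_d=G\times\{\pm1\}^q$ act on $\mathbb R^8\oplus\mathbb R^q$, and let $v_d=(v,1,\dots,1)$. The orbit of $v_d$ is $Gv\times\{\pm1\}^q$, so $P(G_d,v_d)=P\times[-1,1]^q$, and this is full-dimensional. The nonempty faces of a product are the products of nonempty faces. In particular, $P\times\{(1,\dots,1)\}$ is a face, and for each combinatorial symmetry $\sigma$ of $P$, $\sigma\times\mathrm{id}$ is a combinatorial symmetry of $P\times[-1,1]^q$ that preserves this face.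

Suppose that $R$ is combinatorially equivalent to $P\times[-1,1]^q$ and that all combinatorial symmetries of $R$ are affine. Let $R_1$ be the face of $R$ corresponding to $P\times\{(1,\dots,1)\}$. It is combinatorially equivalent to $P$. The symmetry of $R$ corresponding to $\sigma\times\mathrm{id}$ is affine, preserves $R_1$, and induces on $R_1$ the symmetry corresponding to $\sigma$. As $\sigma$ was arbitrary, all combinatorial symmetries of $R_1$ are affine, contradicting Theorem~\ref{thm:main}.
\end{proof}

\section{Dimension at most three}\label{sec:low}

In this section we prove Theorem~\ref{thm:low}. After a linear change of coordinates, $G\le\mathrm O(d)$. For $d\le1$ the polytope is a point or a segment and all its combinatorial symmetries are affine; take $v_0=v$.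

\subsection{Polygons}

Let $d=2$. As $P(G,v)$ is full-dimensional, $v\ne0$. The group $G$ is a rotation group or a dihedral group. If $G$ is a rotation group, then $P(G,v)$ is a regular polygon. If $G$ is dihedral and $v$ lies on a mirror, then $Gv$ is the orbit of $v$ under the rotations in $G$, and $P(G,v)$ is again a regular polygon. In both cases take $v_0=v$.

Now let $G$ be dihedral of order $2m$ and $v$ on no mirror. Then the stabilizer of $v$ is trivial, so $P(G,v)$ has $2m$ vertices, and $m\ge2$ since it is full-dimensional. So it is a $2m$-gon. Choose coordinates such that two neighboring mirrors have directions $0$ and $\pi/m$, and let $v_0$ be the unit vector of direction $\frac{\pi}{2m}$. Its orbit consists of the unit vectors with directions $\pm\frac{\pi}{2m}+\frac{2\pi j}{m}=(4j\pm1)\frac{\pi}{2m}$, that is, with all odd multiples of $\frac\pi{2m}$ as directions. So $P(G,v_0)$ is a regular $2m$-gon. In all cases we are done, since the combinatorial symmetries of a regular $n$-gon are those of an $n$-cycle, and these $2n$ symmetries are all induced by isometries.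

\subsection{Conjugate symmetries of the sphere}

Let $d=3$. By Mani's theorem \cite{Mani}, there is a polytope $P'$ that is combinatorially equivalent to $P(G,v)$ and all of whose combinatorial symmetries are induced by isometries. Through these isometries the group $G$ acts on $P'$, and we have to show that $P'$ is an orbit polytope for the \emph{given} representation of $G$, up to a linear map. So we must prove that the two linear actions of $G$ are equivalent. They are conjugate by a homeomorphism of the sphere, as we show in the next subsection, and the following lemma shows that this is enough.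

\begin{lemma}\label{lem:trace}
Let $g,g'\in\mathrm O(3)$ have finite order, and let $h\colon S^2\to S^2$ be a homeomorphism with $h\circ g=g'\circ h$. Then $\operatorname{tr}g'=\operatorname{tr}g$.
\end{lemma}

\begin{proof}
As $g'=hgh^{-1}$ on $S^2$, the maps $g$ and $g'$ have the same order $n$, and comparing degrees on $S^2$, $\det g'=\det g$. If $g=1$, then $g'=1$.

Suppose that $\det g=-1$ and $g^2=1$. Then $g$ is $-1$ or a reflection, and so is $g'$. These two cases are distinguished by the existence of fixed points on $S^2$, so the traces agree.

There remain the cases $\det g=1\ne g$ and $\det g=-1$, $g^2\ne1$. In the first case $g$ is a nontrivial rotation; let $\pm p$ be its fixed points on $S^2$. In the second case $g$ has an eigenvalue $-1$ and acts on the orthogonal complement of the eigenvector as a rotation (a reflection would give $\det g=1$). So $g^2$ is a nontrivial rotation; let $\pm p$ be its fixed points on $S^2$, and note $gp=-p$. Define $\pm p'$ in the same way for $g'$, which is in the same case as $g$. Then $h\{\pm p\}=\{\pm p'\}$. On $S^2\setminus\{\pm p\}$ use cylindrical coordinates $(\varphi,t)\in\mathbb R/2\pi\mathbb Z\times(-1,1)$,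 in which
\[
g(\varphi,t)=(\varphi+\theta,\,(\det g)\,t)
\]
for some $\theta$. On the universal cover $\mathbb R\times(-1,1)$ let
\[
T(x,t)=(x+2\pi,t),\qquad \tilde g(x,t)=(x+\theta,(\det g)\,t).
\]
These maps commute. Since $g^n=1$ and $(\det g)^n=1$, we have $\tilde g^{\,n}=T^k$ with $k\in\mathbb Z$ and $n\theta=2\pi k$. Define $\theta',T',\tilde g',k'$ for $g'$ in the same way. The homeomorphism $h\colon S^2\setminus\{\pm p\}\to S^2\setminus\{\pm p'\}$ lifts to a homeomorphism $\tilde h$ of the universal covers. Conjugation by $\tilde h$ is an isomorphism between the groups of deck transformations, which are infinite cyclic with generators $T$ and $T'$, so $\tilde hT\tilde h^{-1}=T'^{\pm1}$. Moreover, $\tilde h\tilde g\tilde h^{-1}$ is a lift of $hgh^{-1}=g'$, so it equals $T'^{\,l}\tilde g'$ for some $l\in\mathbb Z$. Taking $n$-th powers, we get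
\[
T'^{\pm k}=\tilde h\tilde g^{\,n}\tilde h^{-1}=T'^{\,ln}\tilde g'^{\,n}=T'^{\,ln+k'} .
\]
So $\pm k=ln+k'$, and multiplying by $2\pi/n$ we find $\theta'\equiv\pm\theta\pmod{2\pi}$. Hence $\operatorname{tr}g'=\det g'+2\cos\theta'=\det g+2\cos\theta=\operatorname{tr}g$.
\end{proof}

\subsection{Three-dimensional orbit polytopes}

Let $P=P(G,v)$ and $P'$ be as above, let $P'\subset\mathbb R^3$ have vertex centroid $0$, and let $\alpha$ be a combinatorial equivalence from $P$ to $P'$, viewed as a bijection of the vertex sets and of the faces. The vertex centroid of $P$ is also $0$: it is a point $f$ fixed by $G$, so $\langle f,\cdot\rangle$ is constant on $Gv$, and as $P$ is full-dimensional, $f=0$. Each $g\in G$ gives a combinatorial symmetry $\alpha g\alpha^{-1}$ of $P'$. It is induced by an isometry, which is unique and fixes the vertex centroid $0$. So we obtain a homomorphism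
\[
G\to \mathrm O(3),\quad g\mapsto g',\qquad\text{with}\quad \alpha(gx)=g'\alpha(x)\ \text{ for all vertices $x$ of $P$}.
\]

We now construct $h$. The barycentric subdivision of the boundary of $P$ has as its vertices the vertex centroids of the proper nonempty faces, and one simplex for each chain of faces. Map the vertex centroid of each face $F$ to that of $\alpha(F)$, and extend linearly on the simplices. This gives a homeomorphism from the boundary of $P$ to that of $P'$, and it is compatible with the actions $g$ and $g'$ because these maps are linear and send vertex centroids of faces to vertex centroids of faces. The origin is the vertex centroid, hence an interior point, of both polytopes. So radial projection of the boundaries to $S^2$ is a homeomorphism that commutes with the actions, and we get a homeomorphism $h\colon S^2\to S^2$ with $h\circ g=g'\circ h$ for all $g\in G$.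

By Lemma~\ref{lem:trace}, the two real representations $g\mapsto g$ and $g\mapsto g'$ of $G$ have the same character. Representations of a finite group over $\mathbb R$ with the same character are equivalent over $\mathbb R$, so there is $L\in\mathrm{GL}(3,\mathbb R)$ with $g'=LgL^{-1}$ for all $g\in G$. Put $v_0=L^{-1}\alpha(v)$. Then
\[
gv_0=L^{-1}g'\alpha(v)=L^{-1}\alpha(gv)\qquad(g\in G),
\]
so $P(G,v_0)=L^{-1}P'$. This polytope is combinatorially equivalent to $P(G,v)$, and all its combinatorial symmetries are affine because those of $P'$ are. This completes the proof of Theorem~\ref{thm:low}. \qed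

\begin{thebibliography}{9}

\bibitem{FL}
Erik Friese and Frieder Ladisch,
\emph{Affine Symmetries of Orbit Polytopes},
arXiv:1411.0899 (2014).

\bibitem{Mani}
Mani,
\emph{Automorphismen von polyedrischen Graphen},
Math.\ Ann.\ \textbf{192} (1971), 279--303.

\end{thebibliography}

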